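# Two phases of the edge-triangle model: equal at order $n^2$, different at order $n$

## 1. Graphs on four vertices, and the empty graph against the complete graph

Give every simple graph $x$ on $\{1,\dots,n\}$ the weight $e^{H(x)}$ with
$$H(x)=H_{n;\alpha,h}(x)=\frac{\alpha}{n}T_n(x)+h\,E_n(x),$$
where $E_n$ counts edges and $T_n$ counts triangles. For $n=4$ all $64$ graphs can be sorted by hand.

| $E$ | graphs | triangles |
|---|---|---|
| $0,1,2$ | $1,\ 6,\ 15$ | $0$ |
| $3$ | $20$ | $1$ for the $4$ triangles plus an isolated vertex, $0$ for the other $16$ |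
| $4$ | $15$ | $0$ for the $3$ four-cycles (the two missing edges are disjoint), $1$ for the other $12$ (they share a vertex) |
| $5$ | $6$ | $2$ |
| $6$ | $1$ | $4$ |

Hence
$$Z_4=1+6e^h+15e^{2h}+(16+4e^{\alpha/4})e^{3h}+(3+12e^{\alpha/4})e^{4h}+6e^{5h+\alpha/2}+e^{6h+\alpha}.$$

Two features of this sum matter later. First, the number of edges does not determine the weight. With $E=4$ the mean number of triangles is $12/15=0.8$, but the sum contains the average $\frac{3+12e^{\alpha/4}}{15}$ of $e^{\alpha T/4}$, which is not $e^{0.8\,\alpha/4}$. Fluctuations of $T$ at fixed $E$ contribute.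

Second, put $h=-\alpha/3$ and compare the two extreme graphs. The empty graph has weight $1$. The complete graph on four vertices has weight $e^{6h+\alpha}=e^{-\alpha}$. For general $n$ the complete graph has
$$H=\frac{\alpha(n-1)(n-2)}6+\frac{h\,n(n-1)}2=n(n-1)\Big(\frac\alpha6+\frac h2\Big)-\frac{\alpha(n-1)}3 .$$
At $h=-\alpha/3$ the bracket vanishes. The two exponents agree at order $n^2$, and yet the ratio of the weights is $e^{-\alpha(n-1)/3}$, because there are $\binom n3$ triples of vertices and not $\frac{n^2(n-1)}6$.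

For a suitable curve of parameters $(\alpha,h)$ the model has two competing densities $u_1<u_2$ that tie exactly at order $n^2$. With which probabilities does a large random graph choose between them? The comparison of the two extreme graphs suggests looking at order $n$.

## 2. Two densities tied at order $n^2$

The Gibbs measure is $\mathbb P_{n;\alpha,h}(x)=e^{H(x)}/Z$, where $Z=Z_{n;\alpha,h}=\sum_y e^{H(y)}$. Put
$$I(u)=u\log u+(1-u)\log(1-u),\qquad L(u)=\frac\alpha6u^3+\frac h2u-\frac12I(u),\qquad f=f_{\alpha,h}=\sup_{0\le u\le1}L(u).\tag{1}$$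
The entropy term is there because about $e^{-\binom n2I(u)}$ graphs have edge density $u$.

We use the following known facts (Chatterjee–Diaconis, Radin–Yin). For $\alpha\ge0$, $f_{\alpha,h}=\lim n^{-2}\log Z_{n;\alpha,h}$. The supremum in (1) is attained at one point, except on a curve $h=q(\alpha)$, $\alpha>\alpha_c=27/8$, which ends at $(27/8,\log2-3/2)$. On the curve it is attained at exactly two points $0<u_1^*<u_2^*<1$, and there $1-2\alpha(u_i^*)^2(1-u_i^*)>0$. Let $\mathcal M^{rs}$ be the set of $(\alpha,h)$ with $\alpha\ge0$ for which (1) has exactly two maximizers. We write $u_i=u_i^*$.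

The following conjecture is stated in Elena Magnanini, Giacomo Passuello, "Statistics for the triangle density in ERGM and its mean-field approximation", arXiv:2404.10106 (2024).

**Conjecture.** For all $(\alpha,h)\in\mathcal M^{rs}$, under $\mathbb P_{n;\alpha,h}$,
$$\frac{6T_n}{n^3}\xrightarrow{d}\kappa\,\delta_{u_1^3}+(1-\kappa)\,\delta_{u_2^3},\qquad \kappa=\frac{\sqrt{[1-2\alpha u_1^2(1-u_1)]^{-1}}}{\sqrt{[1-2\alpha u_1^2(1-u_1)]^{-1}}+\sqrt{[1-2\alpha u_2^2(1-u_2)]^{-1}}}.\tag{2}$$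

## 3. A weight that sees only the edge count

It is natural to replace the triangle count by a function of the edge count. Let $N=\binom n2$ and $p=E_n/N$, and use the toy weight $\exp\big(n(n-1)(\frac\alpha6p^3+\frac h2p)\big)$. The total toy weight of the graphs with $pN$ edges is $\binom N{pN}e^{2N(\alpha p^3/6+hp/2)}$.

Fix a small $\delta>0$. Since $\binom N{pN}\le e^{-NI(p)}$, the weight is at most $e^{2NL(p)}$. The $p$ at distance more than $\delta$ from both $u_1,u_2$ therefore contribute at most $(N+1)e^{2N(f-c_\delta)}$ with $c_\delta>0$. Near $u=u_i$, let $v=u(1-u)$ and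
$$\ell=-L''(u)=\frac{1-2\alpha u^2(1-u)}{2v}>0 .$$
Stirling's formula gives $\binom N{pN}=\frac{1+o(1)}{\sqrt{2\pi Np(1-p)}}e^{-NI(p)}$ uniformly for $|p-u|\le\delta$. Taylor's formula gives $L(p)=f-\frac12\ell(1+r_p)(p-u)^2$ with $\sup|r_p|\to0$ as $\delta\to0$. For fixed $\ell'>0$ the sum of $e^{-N\ell'(p-u)^2}$ over $p\in N^{-1}\mathbb Z$, $|p-u|\le\delta$, is a Riemann sum of mesh $N^{-1/2}$ and equals $\sqrt N(\sqrt{\pi/\ell'}+o(1))$. Letting $N\to\infty$ and then $\delta\to0$, the toy weight near $u$ is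
$$e^{2Nf}\,(1+o(1))\,\frac1{\sqrt{2\pi v}}\sqrt{\frac\pi\ell}=e^{2Nf}(1+o(1))\,[1-2\alpha u^2(1-u)]^{-1/2}.$$
So under the toy measure $p^3$ has exactly the limit law (2).

Where does this stop working for the true model? For independent edges of density $p$ the mean of $\frac\alpha nT_n$ is
$$\frac\alpha n\binom n3p^3=\frac\alpha6n(n-1)p^3-\frac{\alpha(n-1)}3p^3 .$$
The toy drops the last term. It is of order $n$ in the exponent, and it differs between $u_1$ and $u_2$. Constant prefactors such as $[1-2\alpha u_i^2(1-u_i)]^{-1/2}$ can decide the outcome only if all terms of order $n$ agree in the two phases. We must therefore compute all of them.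

## 4. The order-$n$ exponent of a phase

Fix $(\alpha,h)\in\mathcal M^{rs}$, so $\alpha>27/8$. Let $v_u=u(1-u)$ and
$$c(u)=-\frac{\alpha u^3}3-\frac{\alpha u\,v_u}2-\frac12\log(1-\alpha uv_u)+\frac{\alpha^2v_u^3}{12},\qquad \Delta=c(u_1)-c(u_2).\tag{3}$$
By hypothesis $\alpha u_iv_{u_i}=\alpha u_i^2(1-u_i)\in(0,\frac12)$, so the logarithm is defined at $u_1,u_2$. Let $A$ be the adjacency matrix of $x$, $J$ the all-ones matrix, $I$ in matrix formulas the identity, $\|\cdot\|$ the operator norm, and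
$$B_i(\varepsilon)=\{x:\|A-u_i(J-I)\|\le\varepsilon n\},\qquad Z_i(\varepsilon)=\sum_{x\in B_i(\varepsilon)}e^{H(x)} .$$

**Theorem 1.** For all $(\alpha,h)\in\mathcal M^{rs}$:

(a) for every small fixed $\varepsilon>0$, $\log Z_i(\varepsilon)=n(n-1)f+n\,c(u_i)+o(n)$, $i=1,2$;

(b) $\Delta>0$;

(c) for every small fixed $\varepsilon>0$, $\frac1n\log\mathbb P_{n;\alpha,h}(B_2(\varepsilon))\to-\Delta$; and $6T_n/n^3\to u_1^3$ in probability.

The conjectured limit has mass $1-\kappa\in(0,1)$ at $u_2^3\ne u_1^3$. So the conjecture is false, at every point of $\mathcal M^{rs}$.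

**Theorem 2.** Let $(\alpha,q)\in\mathcal M^{rs}$, $q=q(\alpha)$, and $\lambda_c=2\Delta/(u_2-u_1)>0$. Under $\mathbb P_{n;\alpha,q+\lambda/n}$, $6T_n/n^3\to u_1^3$ in probability if $\lambda<\lambda_c$, and $\to u_2^3$ in probability if $\lambda>\lambda_c$. For every $\kappa'\in(0,1)$ there are $h_n=q+\lambda_c/n+o(1/n)$ with $6T_n/n^3\xrightarrow{d}\kappa'\delta_{u_1^3}+(1-\kappa')\delta_{u_2^3}$ under $\mathbb P_{n;\alpha,h_n}$.

Here is a heuristic reading of $c(u)$. Write $x_e=u+y_e$ with centered $y_e$ of variance $v$, and let $d_i=\sum_jy_{ij}$. The term $-\alpha u^3/3$ corrects the number of triples. The wedges of the $y$'s produce $\frac{\alpha u}{2n}\big(|d|^2-\text{its mean}\big)$. If the $d_i/\sqrt n$ were independent $N(0,v)$, then with $s=\alpha uv$ each vertex would contribute the factor $e^{-s/2}(1-s)^{-1/2}$; this gives the two middle terms of $c$. Finally, the triangles of the $y$'s, multiplied by $\frac\alpha n$, have variance $\frac{\alpha^2}{n^2}\binom n3v^3\approx\frac{\alpha^2v^3}6n$,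 and half of this is the last term.

Three things prevent one from simply declaring everything Gaussian.

1. The exponential of $\frac\alpha n\sum_{i<j<k}y_{ij}y_{ik}y_{jk}$ sees rare graphs. On the complete graph this exponent is about $\frac\alpha6(1-u)^3n^2$ and the probability is $e^{-\binom n2\log(1/u)}$; both are of order $n^2$ in the exponent. We shall always keep the restriction $\|A-u(J-I)\|\le\varepsilon n$.
2. A single vertex may have $d_i=xn$. It gains $\frac{\alpha u}{2}x^2n$ in the exponent and costs $nD_u(x)$, where $D_u$ is a relative entropy. We need the cost to win for all $x$, not only for small $x$. This will follow because $u$ is a global maximizer of $L$: it gives $D_u(x)\ge\frac23\alpha ux^2$, and $\frac23>\frac12$.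
3. The degree term and the triangle term are not independent.

The way past the third point is to write $e^{\frac{a}{2n}|d|^2}$ as a Gaussian average of exponentials of *linear* functions of $y$. A linear exponent only tilts the product measure. Under a product measure we expose the vertices one at a time: given the graph on the first $k-1$ vertices, the new triangles form a quadratic form in the new edges, with a matrix of small operator norm. Such forms are nearly Gaussian. The following example shows linearization at work, and shows why the operator norm must be small.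

**Example 4.1.** Let $z_1,\dots,z_n$ be independent uniform signs, $0<c<1$, $M=\frac cn(J-I)$. Then $\frac12z^TMz=\frac c{2n}(\sum z_j)^2-\frac c2$. With $\gamma\sim N(0,1)$, $e^{r^2/2}=\mathbb E e^{r\gamma}$, so
$$\mathbb E\,e^{\frac c{2n}(\sum z_j)^2}=\mathbb E_\gamma\cosh(\sqrt{c/n}\,\gamma)^n\longrightarrow\mathbb E_\gamma e^{c\gamma^2/2}=(1-c)^{-1/2},$$
by dominated convergence, as $\cosh x\le e^{x^2/2}$. So $\log\mathbb Ee^{\frac12z^TMz}\to-\frac c2-\frac12\log(1-c)=\frac{c^2}4+\frac{c^3}6+\cdots$. Half the variance of $\frac12z^TMz$ tends to $\frac{c^2}4$, which is smaller. The entries of $M$ are $O(1/n)$, but $\|M\|\approx c$ is not small and Gaussian behavior fails.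

**Conventions.** $C$ denotes constants depending only on $(\alpha,h)$, possibly changing from line to line; $\omega_j(\varepsilon)$ denotes functions tending to $0$ as $\varepsilon\downarrow0$, depending only on $(\alpha,h)$. "For $n\ge n(\varepsilon)$" is uniform in all other parameters. $\mathbb E_p$ is expectation for i.i.d. Bernoulli($p$) edges $x_e$, $p\in(0,1)$. Put
$$Y=A-p(J-I),\quad y_e=x_e-p,\quad d=Y\mathbf 1,\quad S=\sum_ey_e=\tfrac12\mathbf 1\cdot d,\quad T(Y)=\sum_{i<j<k}y_{ij}y_{ik}y_{jk},\quad v=p(1-p),$$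
and $\psi(t)=\psi_p(t)=\log\mathbb E_pe^{ty_e}$. The law of $x_e$ tilted by $e^{ty_e}$ is Bernoulli($r$) with $r=r(t)=\frac{pe^t}{1-p+pe^t}$, so $\psi''(t)=r(1-r)\in[0,\frac14]$ and $\psi'''(t)=r(1-r)(1-2r)$, $|\psi'''|\le1$. Since $\psi(0)=\psi'(0)=0$ and $\psi''(0)=v$,
$$|\psi'(t)|\le\tfrac{|t|}4,\qquad|\psi''(t)-v|\le|t|,\qquad|\psi(t)-\tfrac12vt^2|\le\tfrac16|t|^3.\tag{4}$$
Also $y_e^2=(1-2p)y_e+v$; check the two values $y_e=1-p$ and $y_e=-p$. We write $\|M\|_F$ for the Frobenius norm.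

## 5. Centering the triangle count

The purpose of this section is to rewrite the sums $\sum e^H$ exactly, with no error terms.

Expand $\prod(p+y_e)$ over each triple of vertices. Each edge lies in $n-2$ triples and each wedge (pair of edges sharing a vertex) in exactly one, so
$$T_n=\tbinom n3p^3+p^2(n-2)S+pW+T(Y),\qquad W=\sum_{\text{wedges}}y_ey_f .$$
The wedges centered at $i$ sum to $\frac12(d_i^2-\sum_{j}y_{ij}^2)$. Each edge has two endpoints, so
$$W=\tfrac12|d|^2-\sum_ey_e^2=\tfrac12|d|^2-Nv-(1-2p)S.\tag{5}$$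

**Fixed edge number.** Let $pN$ be an integer, $0<p<1$. On $\{E_n=pN\}$ we have $S=0$ and $\mathbb P_p(x)=p^{pN}(1-p)^{(1-p)N}=e^{NI(p)}$. Moreover $\frac\alpha n\binom n3p^3=n(n-1)\frac{\alpha p^3}6-(n-1)\frac{\alpha p^3}3$, $\frac\alpha npNv=(n-1)\frac{\alpha pv}2$ and $hpN-NI(p)=n(n-1)(\frac h2p-\frac12I(p))$. So for any event $B$
$$\sum_{x\in B,\,E_n=pN}e^H=\exp\Big(n(n-1)L(p)-(n-1)\big(\tfrac{\alpha p^3}3+\tfrac{\alpha pv}2\big)\Big)\,\mathbb E_p\Big[e^{\frac{\alpha p}{2n}|d|^2+\frac\alpha nT(Y)}\mathbf 1_{S=0}\mathbf 1_B\Big].\tag{6}$$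

**At a maximizer.** Let $p=u\in\{u_1,u_2\}$. Since $L'(u)=0$, we have $h+\alpha u^2=\log\frac u{1-u}=I'(u)$. With $E_n=uN+S$, $\log\mathbb P_u(x)=NI(u)+S\log\frac u{1-u}$. In $H-\log\mathbb P_u(x)$ the coefficient of $S$ is
$$\alpha u^2\tfrac{n-2}n-\tfrac{\alpha u(1-2u)}n+h-\log\tfrac u{1-u}=-\tfrac{2\alpha u^2}n-\tfrac{\alpha u(1-2u)}n=-\tfrac{\alpha u}n,$$
and the constants are as before. Hence for any event $B$
$$\sum_{x\in B}e^H=e^{(n-1)(nf-\alpha u^3/3)}\,\mathbb E_u[e^\Phi\mathbf 1_B],\qquad\Phi=\tfrac{\alpha u}{2n}|d|^2+\tfrac\alpha nT(Y)-\tfrac{\alpha u}nS-\tfrac{\alpha uv}2(n-1).\tag{7}$$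

## 6. Localization in operator norm

We show that the graph is, up to probability $e^{-\gamma n^2}$, close in operator norm to one of two constant matrices.

A *graphon* is a symmetric measurable $w:[0,1]^2\to[0,1]$. A graph $x$ gives the step function $w_x$ with value $A_{ij}$ on the $(i,j)$ square of side $1/n$. Put $t(K_3,w)=\int w(r,s)w(s,t)w(t,r)\,dr\,ds\,dt$ and $t(K_2,w)=\int w$, so $t(K_3,w_x)=6T_n/n^3$ and $t(K_2,w_x)=2E_n/n^2$. The *cut norm* is $\|F\|_\square=\sup_{P,Q}|\int_{P\times Q}F|$; the *cut distance* between two graphons is the infimum of the cut norm of their difference over measure-preserving relabelings of one of them. The norm $\|F\|_{op}$ is that of the integral operator with kernel $F$; for the step function of a matrix it is the matrix norm divided by $n$.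

**Example 6.1.** For one edge on two vertices, $F=w_x-\frac12$ equals $-\frac12r(s)r(t)$ with $r=1$ on $[0,\frac12]$ and $r=-1$ on $(\frac12,1]$. So $\int_{P\times Q}F=-\frac12\int_Pr\int_Qr$, each factor has absolute value at most $\frac12$, and $\|F\|_\square=\frac18$, while $\|F\|_{op}=\frac12$.

**Lemma 6.2.** For each $\varepsilon>0$ there is $\gamma(\varepsilon)>0$ with $\mathbb P_{n;\alpha,h}\big((B_1(\varepsilon)\cup B_2(\varepsilon))^c\big)\le e^{-\gamma(\varepsilon)n^2}$ for $n$ large. For $x\in B_i(\varepsilon)$: $|E_n-u_iN|\le\varepsilon n^2/2$ and $|6T_n/n^3-u_i^3|\le3\varepsilon+3/n$.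

**Step 1: closeness in cut distance.** We have $H=n^2\big(\frac\alpha6t(K_3,w_x)+\frac h2t(K_2,w_x)\big)$. By Chatterjee–Diaconis (Ann. Statist. 41 (2013), Thm 3.2), for every $\eta>0$ the probability that the cut distance from $x$ to the set of maximizers over graphons of $\frac\alpha6t(K_3,w)+\frac h2\int w-\frac12\int I(w)$ exceeds $\eta$ is at most $C_\eta e^{-\gamma_\eta n^2}$ with $\gamma_\eta>0$. For large $n$ this is at most $e^{-\gamma_\eta n^2/2}$.

**Step 2: the maximizers are the constants $u_1,u_2$.** If $\mu_i$ are the eigenvalues of the operator with kernel $w$, then $t(K_3,w)=\sum\mu_i^3\le(\sum\mu_i^2)^{3/2}=\|w\|_2^3\le\|w\|_3^3=\int w^3$. As $\alpha>0$, the functional is at most $\int L(w)\le f$. Constants $u_1,u_2$ attain $f$. Equality forces $\|w\|_2=\|w\|_3$, so $w\ge0$ is a.e. constant, and the constant maximizes $L$. A constant is unchanged by relabeling, so cut distance at most $\eta$ to the set of maximizers means $\|w_x-u_i\|_\square\le\eta$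 for $i=1$ or $2$.

**Step 3: from cut norm to operator norm.** Let $F=w_x-u_i$, so $|F|\le1$. The sum of the fourth powers of the eigenvalues gives
$$\|F\|_{op}^4\le\int F(s_3,s_4)\Big[\int F(s_1,s_2)F(s_2,s_3)F(s_4,s_1)\,ds_1ds_2\Big]ds_3ds_4\le4\|F\|_\square ,$$
because for fixed $s_3,s_4$ the bracket is $\int F(s_1,s_2)\phi(s_1)\chi(s_2)$ with $\phi,\chi$ valued in $[-1,1]$, and splitting each into positive and negative parts bounds it by $4\|F\|_\square$. Hence $\|A-u_iJ\|\le(4\eta)^{1/4}n$ and $\|A-u_i(J-I)\|\le(4\eta)^{1/4}n+1$. Choosing $(4\eta)^{1/4}\le\varepsilon/2$ and $n\ge2/\varepsilon$ gives the first claim.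

**Step 4: edges and triangles on $B_i(\varepsilon)$.** Let $U=u_i(J-I)$. Then $2|E_n-u_iN|=|\mathbf 1^T(A-U)\mathbf 1|\le\varepsilon n\cdot n$. By cyclicity of the trace, $\mathrm{tr}A^3-\mathrm{tr}\,U^3=\mathrm{tr}\,(A-U)(A^2+UA+U^2)$. The trace norms satisfy $\|A^2\|_1=\|A\|_F^2\le n^2$, $\|U^2\|_1=\|U\|_F^2\le n^2$, $\|UA\|_1\le\|U\|_F\|A\|_F\le n^2$. So the difference is at most $\varepsilon n\cdot3n^2$. Finally $\mathrm{tr}A^3=6T_n$, and $\mathrm{tr}\,U^3=u_i^3n(n-1)(n-2)$ differs from $u_i^3n^3$ by at most $3n^2$. $\square$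

## 7. Quadratic forms in bounded variables

We need $\log\mathbb Ee^{\frac12z^TMz}$ up to $o(1)$ when $M$ has entries $O(1/n)$ and small operator norm. The first lemma provides integrability, the second the value.

**Lemma 7.1.** Let $z_1,\dots,z_k$ be independent and centered, $|z_j|\le1$, and let $M$ be symmetric with zero diagonal and $\|M\|^2\le\frac1{32}$. Then $\mathbb Ee^{z^TMz}\le e^{16\|M\|_F^2}$.

**Proof.** Decoupling (Vershynin, *High-Dimensional Probability*, Thm 6.1.1) says: for independent centered $z_j$, zero-diagonal $M$ and convex $F$, $\mathbb EF(z^TMz)\le\mathbb EF(4z^TMz')$ with $z'$ an independent copy. Take $F=\exp$. By Hoeffding's lemma, $\mathbb Ee^{\lambda z_j}\le e^{\lambda^2/2}$; averaging over $z$ first,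
$$\mathbb Ee^{4z^TMz'}\le\mathbb Ee^{8|Mz'|^2}=\mathbb E_\gamma\mathbb Ee^{4\gamma\cdot Mz'}\le\mathbb E_\gamma e^{8|M\gamma|^2}=\det(1-16M^2)^{-1/2}\le e^{16\|M\|_F^2},$$
with $\gamma$ a standard Gaussian vector. The last step uses $-\frac12\log(1-x)\le x$ on $[0,\frac12]$ for each eigenvalue $x$ of $16M^2$. $\square$

**Lemma 7.2.** Let $\omega(\varepsilon,n)$ be the supremum of $\big|\log\mathbb Ee^{\frac12z^TMz}-\frac14\sum_{j,l}M_{jl}^2v_jv_l\big|$ over all $k\le n$, all independent centered $z_j$ with $|z_j|\le1$ and variances $v_j$, and all symmetric zero-diagonal $k\times k$ matrices with $|M_{jl}|\le4\alpha/n$, $\|M\|\le4\alpha\varepsilon$. Then $\lim_{\varepsilon\to0}\limsup_n\omega(\varepsilon,n)=0$.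

**Proof.** The quantity $\omega(\varepsilon,n)$ is monotone in $\varepsilon$. If the lemma fails, there are $\delta>0$ and admissible configurations with $n\to\infty$, $\varepsilon\to0$ and error $>\delta$. Put $X=\frac12z^TMz=\sum_{j<l}M_{jl}z_jz_l$. Then $\mathbb EX=0$ and $\sigma_{(n)}^2:=\mathbb EX^2=\frac12\sum M_{jl}^2v_jv_l\le8\alpha^2$. Pass to a subsequence with $\sigma_{(n)}^2\to\sigma^2$.

**Step 1: replace the $z_j$ by Gaussians.** Exchange the $z_j$ one at a time for independent $\gamma_j\sim N(0,v_j)$. As $M$ has zero diagonal, at step $j$ the form is $\mathsf A_j+\zeta\mathsf B_j$, with $\zeta\in\{z_j,\gamma_j\}$ independent of $(\mathsf A_j,\mathsf B_j)$ and $\mathsf B_j=\sum_lM_{jl}\xi_l$, where each $\xi_l$ is $z_l$ or $\gamma_l$, so $\mathbb E\xi_l^2\le1$ and $\mathbb E\xi_l^4\le3$. Expanding the fourth power, $\mathbb E\mathsf B_j^4\le3(\sum_lM_{jl}^2)^2\le Cn^{-2}$, so $\mathbb E|\mathsf B_j|^3\le Cn^{-3/2}$. Let $\phi(x)=\cos\theta x$ or $\sin\theta x$.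 The first two moments of $z_j$ and $\gamma_j$ agree, so a third-order Taylor expansion around $\mathsf A_j$ shows that step $j$ changes $\mathbb E\phi$ by at most $\frac16\|\phi'''\|_\infty(\mathbb E|z_j|^3+\mathbb E|\gamma_j|^3)\mathbb E|\mathsf B_j|^3\le C|\theta|^3n^{-3/2}$. After $k\le n$ steps the total change is at most $C|\theta|^3n^{-1/2}\to0$.

**Step 2: the Gaussian form.** It has the law of $\frac12\sum_i\mu_i\xi_i^2$, with $\xi_i$ i.i.d. $N(0,1)$ and $\mu_i$ the eigenvalues of $\Lambda^{1/2}M\Lambda^{1/2}$, $\Lambda=\mathrm{diag}(v_j)$. Hence $\sum\mu_i=0$, $\max|\mu_i|\le\|M\|\to0$, $\sum\mu_i^2=2\sigma_{(n)}^2$. Its characteristic function is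
$$\prod_i(1-\mathrm i\theta\mu_i)^{-1/2}=\exp\Big(\tfrac{\mathrm i\theta}2\sum\mu_i-\tfrac{\theta^2}4\sum\mu_i^2+O\big(|\theta|^3\max|\mu_i|\sum\mu_i^2\big)\Big)\to e^{-\theta^2\sigma^2/2}.$$
So $X\Rightarrow N(0,\sigma^2)$. Here the small operator norm enters.

**Step 3: exponential moments.** Once $16\alpha^2\varepsilon^2\le\frac1{32}$, Lemma 7.1 gives $\mathbb Ee^{2X}\le e^{16\|M\|_F^2}\le e^{256\alpha^2}$. So $e^X$ is uniformly integrable and $\mathbb Ee^X\to e^{\sigma^2/2}$. Then $\log\mathbb Ee^X-\frac12\sigma_{(n)}^2\to0$, and $\frac12\sigma_{(n)}^2=\frac14\sum M_{jl}^2v_jv_l$: a contradiction. $\square$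

Taking $\omega_0(\varepsilon)=\varepsilon+\limsup_n\omega(\varepsilon,n)$ we get $\omega(\varepsilon,n)\le\omega_0(\varepsilon)$ for $n\ge n(\varepsilon)$, with $\omega_0(\varepsilon)\to0$.

The next lemma adds a linear term $t\cdot y$ of arbitrary size. The tilt shifts the means, and we must check that the shift interacts weakly with $M$.

**Lemma 7.3.** Let $p\in(0,1)$, $y_1,\dots,y_k$ ($k\le n$) i.i.d. centered Bernoulli($p$), $t\in\mathbb R^k$, $M$ symmetric zero-diagonal with $|M_{jl}|\le\alpha/n$, $\|M\|\le\alpha\varepsilon$, and $\lambda\in\{1,2\}$. With $V=\frac14\sum M_{jl}^2\psi''(t_j)\psi''(t_l)$, for small $\varepsilon$ and $n\ge n(\varepsilon)$,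
$$\Big|\log\mathbb Ee^{t\cdot y+\frac\lambda2y^TMy}-\sum_j\psi(t_j)-\lambda^2V\Big|\le\omega_1(\varepsilon)+C\varepsilon|t|^2 .$$

**Step 1: tilt.** Let $\mathbb E^t$ be the product law tilted by $e^{t\cdot y}$. Under it $y=m+z$, $m_j=\psi'(t_j)$, $|m|\le|t|/4$, and the $z_j$ are independent, centered, of variance $\psi''(t_j)$, with $|z_j|\le1$ and range of length $1$. Therefore
$$\log\mathbb Ee^{t\cdot y+\frac\lambda2y^TMy}-\sum\psi(t_j)=\tfrac\lambda2m^TMm+\log\mathbb E^te^{\mathsf A+X},\qquad\mathsf A=\lambda m^TMz,\quad X=\tfrac\lambda2z^TMz .$$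
The first term is $O(\varepsilon|t|^2)$. By Hoeffding's lemma, for all real $r$, $\log\mathbb E^te^{r\mathsf A}\le r^2\lambda^2|Mm|^2/8\le Cr^2\varepsilon^2|t|^2$.

**Step 2: separate $\mathsf A$ from $X$ by Hölder.** Put $\theta=1-\sqrt\varepsilon\ge\frac12$. The matrices $\lambda M/\theta$ and $\lambda\theta M$ have entries at most $4\alpha/n$ and norm at most $4\alpha\varepsilon$, so Lemma 7.2 applies to both. Hölder with exponents $1/\sqrt\varepsilon$ and $1/\theta$ gives
$$\log\mathbb E^te^{\mathsf A+X}\le\sqrt\varepsilon\log\mathbb E^te^{\mathsf A/\sqrt\varepsilon}+\theta\log\mathbb E^te^{X/\theta}\le C\varepsilon|t|^2+\tfrac{\lambda^2V}\theta+\omega_0(\varepsilon).$$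
In the other direction, $\mathbb E^te^{\theta X}=\mathbb E^t[e^{\theta(X+\mathsf A)}e^{-\theta\mathsf A}]\le(\mathbb E^te^{X+\mathsf A})^\theta(\mathbb E^te^{-\theta\mathsf A/(1-\theta)})^{1-\theta}$. Since $\log\mathbb E^te^{\theta X}\ge\theta^2\lambda^2V-\omega_0(\varepsilon)$ and $\frac{1-\theta}\theta\cdot\frac{\theta^2}{(1-\theta)^2}C\varepsilon^2|t|^2\le C\varepsilon|t|^2$,
$$\log\mathbb E^te^{X+\mathsf A}\ge\theta\lambda^2V-\tfrac{\omega_0(\varepsilon)}\theta-C\varepsilon|t|^2 .$$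
Finally $V\le\frac14n^2\frac{\alpha^2}{n^2}\frac1{16}=\frac{\alpha^2}{64}$, so replacing $\lambda^2V/\theta$ and $\theta\lambda^2V$ by $\lambda^2V$ costs $O(\sqrt\varepsilon)$. $\square$

## 8. Exposing the vertices one at a time

We now sum the one-vertex estimate over all vertices. Let $Y_k$ be the upper-left $k\times k$ block of $Y$, $y_k=(y_{jk})_{j<k}$, $M_k=\frac\alpha nY_k$, $X_k=\frac12y_k^TM_{k-1}y_k$, and $B_k=\{\|Y_k\|\le\varepsilon n\}$, with $B_0$ the whole space. Sorting triangles by their largest vertex,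
$$\tfrac\alpha nT(Y)=\sum_{k\le n}X_k .$$
Blocks have smaller norm, so $B_n\subset B_{n-1}\subset\cdots$. Under product measures $y_k$ is independent of $Y_{k-1}$. Fix a real array $t=(t_{ij})$ and put $t_k=(t_{jk})_{j<k}$.

On $B_{k-1}$ the matrix $M_{k-1}$ has entries at most $\alpha/n$ and norm at most $\alpha\varepsilon$, so Lemma 7.3 applies. We evaluate its $V$. From $y_e^2=(1-2p)y_e+v$,
$$\|Y_{k-1}\|_F^2=(k-1)(k-2)v+(1-2p)\mathbf 1^TY_{k-1}\mathbf 1,\qquad|\mathbf 1^TY_{k-1}\mathbf 1|\le\varepsilon n^2 .$$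
By (4) and $\psi''\le\frac14$, $v\le\frac14$, $|\psi''(t)\psi''(t')-v^2|\le\frac14(|t|+|t'|)$, and $\sum_l(M_{k-1})_{jl}^2\le\alpha^2/n$. So $V$ differs from $\frac{v^2}4\frac{\alpha^2}{n^2}\|Y_{k-1}\|_F^2$ by at most $\frac Cn\sum_{j<k}|t_{jk}|$, and that quantity differs from $\frac{\alpha^2v^3k^2}{4n^2}$ by at most $C\varepsilon+\frac Cn$. Lemma 7.3 with $\lambda=1$ yields, **on $B_{k-1}$**, for small $\varepsilon$ and $n\ge n(\varepsilon)$,
$$\Big|\log\mathbb E_p[e^{t_k\cdot y_k+X_k}|Y_{k-1}]-\sum_{j<k}\psi(t_{jk})-\frac{\alpha^2v^3k^2}{4n^2}\Big|\le\omega_1(\varepsilon)+C\varepsilon+\frac Cn+C\varepsilon|t_k|^2+\frac Cn\sum_{j<k}|t_{jk}| .\tag{8}$$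

To sum over $k$, note $\sum_{k\le n}\frac{k^2}{4n^2}=\frac n{12}+O(1)$, and $\frac1n|t_{ij}|\le\frac\varepsilon2t_{ij}^2+\frac1{2\varepsilon n^2}$, so
$$\frac1n\sum_{i<j}|t_{ij}|\le\frac\varepsilon2\sum_{i<j}t_{ij}^2+\frac1{4\varepsilon}.\tag{9}$$
Now integrate out the vertices $n,n-1,\dots$ in turn, using $\mathbf 1_{B_k}\le\mathbf 1_{B_{k-1}}$ before each integration so that (8) applies. For $n\ge n(\varepsilon)$, uniformly in $p$ and $t$,
$$\mathbb E_p\Big[e^{\sum_{i<j}t_{ij}y_{ij}+\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le\varepsilon n}\Big]\le\exp\Big(\sum_{i<j}\psi(t_{ij})+C_1\varepsilon\sum_{i<j}t_{ij}^2+n\big(\tfrac{\alpha^2v^3}{12}+\omega_2(\varepsilon)\big)\Big).\tag{10}$$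

## 9. The upper bound for one phase

Let $u=u_i$. We prove
$$\limsup_n\tfrac1n\big(\log Z_i(\varepsilon)-n(n-1)f\big)\le c(u)+\omega_3(\varepsilon).\tag{11}$$

**Step 1: a sub-Gaussian bound from global maximality.** This step controls vertices of very atypical degree. Let $\sigma_p^2=\sup_{t\ne0}2\psi_p(t)/t^2$, and for $x\in[-u,1-u]$ let $D_u(x)=I(u+x)-I(u)-I'(u)x$, the relative entropy of Bernoulli($u+x$) with respect to Bernoulli($u$). The inequality $L(u+x)\le L(u)$ reads $I(u+x)-I(u)\ge\frac\alpha3(3u^2x+3ux^2+x^3)+hx$. Subtract $I'(u)x=(h+\alpha u^2)x$: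
$$D_u(x)\ge\alpha ux^2+\tfrac\alpha3x^3\ge\tfrac23\alpha u\,x^2,$$
the last step because $x\ge-u$. By duality between relative entropy and log-moment generating functions, $\psi_u(t)=\sup_x(tx-D_u(x))\le\sup_x(tx-\frac23\alpha ux^2)=\frac{t^2}2\cdot\frac3{4\alpha u}$. So $\alpha u\sigma_u^2\le\frac34$.

The map $p\mapsto\sigma_p^2$ is continuous on $(0,1)$. Indeed $\psi_p(t)/t^2=\int_0^1(1-r)\psi_p''(rt)\,dr$ extends to a jointly continuous function of $(p,t)$ with value $v_p/2$ at $t=0$, and $0\le\psi_p(t)/t^2\le1/|t|$. For $p$ in a compact subinterval, where $v_p/2$ is bounded below, the supremum is therefore attained in a fixed compact set of $t$. Hence, for $\varepsilon$ small,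
$$\alpha p\,\sigma_p^2\le\tfrac45\qquad\text{for }|p-u|\le2\varepsilon.\tag{12}$$

**Step 2: fix the number of edges.** If $x\in B_i(\varepsilon)$ and $p=E_n(x)/N$, then by Lemma 6.2 $|p-u|\le\frac{\varepsilon n}{n-1}\le2\varepsilon$, and $\|A-p(J-I)\|\le\varepsilon n+|p-u|(n-1)\le2\varepsilon n$. By (6) and $L\le f$, $Z_i(\varepsilon)$ is at most $N+1$ times the maximum over such $p$ of $\exp\big(n(n-1)f-(n-1)(\frac{\alpha p^3}3+\frac{\alpha pv}2)\big)K_p$, where, with $a=\alpha p$,
$$K_p=\mathbb E_p\big[e^{\frac a{2n}|d|^2+\frac\alpha nT(Y)}\mathbf 1_{S=0}\mathbf 1_{\|Y\|\le2\varepsilon n}\big].$$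

**Step 3: linearize the degree term.** Let $\mathcal H=\mathbf 1^\perp\subset\mathbb R^n$ and let $g$ be standard Gaussian on $\mathcal H$. If $S=0$ then $d\in\mathcal H$, so $e^{\frac a{2n}|d|^2}=\mathbb E_ge^{\sqrt{a/n}\,g\cdot d}$, and $g\cdot d=\sum_{i<j}(g_i+g_j)y_{ij}$. Put $t_{ij}=\sqrt{a/n}\,(g_i+g_j)$. Drop $\mathbf 1_{S=0}$ and apply (10) with $2\varepsilon$ in place of $\varepsilon$:
$$K_p\le e^{n(\alpha^2v^3/12+\omega_2(2\varepsilon))}\;\mathbb E_g\exp\Big(\sum_{i<j}\psi(t_{ij})+2C_1\varepsilon\sum_{i<j}t_{ij}^2\Big).\tag{13}$$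
In general $\sum_{i<j}(g_i+g_j)^2=(n-2)|g|^2+(\sum g_i)^2$. On $\mathcal H$ this is $(n-2)|g|^2$, so $\sum_{i<j}t_{ij}^2\le a|g|^2$. This is why we fixed the edge number. Along $\mathbf 1$ the same sum is $2(n-1)|g|^2$; there the bound (12) would only give a coefficient $\frac85>1$ against the Gaussian weight, and the integral of the bound would diverge.

**Step 4: the region $|g|^2>80n$.** Using $\psi(t)\le\frac12\sigma_p^2t^2$ and (12), the exponent is at most $\frac12a\sigma_p^2|g|^2+2C_1\varepsilon a|g|^2\le\frac{17}{40}|g|^2$ for $\varepsilon$ small. The contribution is at most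
$$e^{-80n/40}\,\mathbb E_ge^{\frac{18}{40}|g|^2}\le e^{-2n}10^{n/2}\le1 .$$

**Step 5: the region $|g|^2\le80n$.** Only boundedly many coordinates can be of order $\sqrt n$; for all others the quadratic approximation of $\psi$ is good. Fix $\tau>0$ small, $\rho=\tau/(2\sqrt\alpha)$ and $\mathcal J=\{i:|g_i|>\rho\sqrt n\}$; then $|\mathcal J|\le J_0:=80/\rho^2$. If $i,j\notin\mathcal J$ then $|t_{ij}|\le2\rho\sqrt a\le\tau$, so by (4) $\psi(t_{ij})\le\frac12(v+\tau)t_{ij}^2$. For all other pairs use $\psi(t_{ij})\le\frac12\sigma_p^2t_{ij}^2$. Since $\sum_{i\notin\mathcal J}g_i=-\sum_{i\in\mathcal J}g_i$,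
$$\sum_{i<j;\ i,j\notin\mathcal J}(g_i+g_j)^2\le n\sum_{i\notin\mathcal J}g_i^2+\Big(\sum_{i\in\mathcal J}g_i\Big)^2\le n\sum_{i\notin\mathcal J}g_i^2+|\mathcal J||g|^2 ,$$
$$\sum_{i\in\mathcal J}\sum_{j=1}^n(g_i+g_j)^2=n\sum_{i\in\mathcal J}g_i^2+|\mathcal J||g|^2 ,$$
and the second sum bounds the sum over all pairs meeting $\mathcal J$. After multiplication by $a/n$ the terms $|\mathcal J||g|^2$ are bounded by a constant depending on $\tau$. So the exponent in (13) is at most $\frac12g^T\Theta_{\mathcal J}g+C'(\tau)$, with $\Theta_{\mathcal J}$ diagonal, entries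
$$\beta:=a(v+\tau)+4C_1\varepsilon a\ \text{ off }\mathcal J,\qquad a\sigma_p^2+4C_1\varepsilon a\ \text{ on }\mathcal J .$$
Since $\alpha uv_u<\frac12$ and by (12), for $\varepsilon,\tau$ small all entries are at most $\frac{17}{20}$.

Compress $\Theta_{\mathcal J}$ to $\mathcal H$. On $\mathcal H\cap\{g_{\mathcal J}=0\}$, of codimension at most $|\mathcal J|$ in $\mathcal H$, the form is at most $\beta|g|^2$. By min-max at most $J_0$ eigenvalues of the compression exceed $\beta$, and all are at most $\frac{17}{20}$. A Gaussian integral over $\mathcal H$, which has dimension $n-1$, is a product of factors $(1-\text{eigenvalue})^{-1/2}$. Summing over the at most $(n+1)^{J_0}$ possible sets $\mathcal J$, the contribution of this region is at most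
$$(n+1)^{J_0}e^{C'(\tau)}(20/3)^{J_0/2}(1-\beta)^{-(n-1)/2}.$$

**Step 6: limits.** Let $n\to\infty$, then $\tau\to0$. With $p$ ranging over $|p-u|\le2\varepsilon$,
$$\limsup_n\sup_p\Big[\tfrac1n\log K_p-\tfrac{\alpha^2v_p^3}{12}+\tfrac12\log(1-\alpha pv_p-4C_1\varepsilon\alpha p)\Big]\le\omega_2(2\varepsilon).$$
Insert this in Step 2. By continuity in $p$, $-\frac{\alpha p^3}3-\frac{\alpha pv_p}2-\frac12\log(1-\alpha pv_p-4C_1\varepsilon\alpha p)+\frac{\alpha^2v_p^3}{12}$ is within some $\omega(\varepsilon)$ of $c(u)$, uniformly in $|p-u|\le2\varepsilon$. This is (11). $\square$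

## 10. The lower bound for one phase

Let $u=u_i$, $p=u$, $a=\alpha u$, $v=v_u$, $s=av<\frac12$; then $B_i(\varepsilon)=B_n$. We prove
$$\liminf_n\tfrac1n\big(\log Z_i(\varepsilon)-n(n-1)f\big)\ge c(u)-\omega_5(\varepsilon).\tag{14}$$

**Step 1: linearize again.** On $B_i(\varepsilon)$, $|S|\le\varepsilon n^2/2$, so the term $-\frac{\alpha u}nS$ in (7) is at least $-C\varepsilon n$. Let $d^\perp$ be the projection of $d$ on $\mathcal H=\mathbf 1^\perp$. As $|d|\ge|d^\perp|$, (7) gives
$$Z_i(\varepsilon)\ge e^{(n-1)(nf-\frac{\alpha u^3}3-\frac{\alpha uv}2)-C\varepsilon n}\;\mathbb E_u\Big[e^{\frac a{2n}|d^\perp|^2+\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le\varepsilon n}\Big].\tag{15}$$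
With $g$ standard Gaussian on $\mathcal H$, $g\cdot d^\perp=g\cdot d$. Put $t_{ij}=\sqrt{a/n}(g_i+g_j)$ and let $Q_g$ be the product law tilted by $e^{\sum t_{ij}y_{ij}}$. The expectation in (15) equals $\mathbb E_g\big[e^{\sum\psi(t_{ij})}Q_g(e^{\frac\alpha nT(Y)}\mathbf 1_{B_n})\big]$. Restrict it to
$$\Gamma=\Big\{g\in\mathcal H:\ |g|_\infty\le n^{1/8},\ |g|^2\le\tfrac2{1-s}n\Big\}.$$
For $g\in\Gamma$ we have $\sum_{i<j}t_{ij}^2\le a|g|^2\le Cn$.

**Step 2: absorb the triangles into a new measure.** Unlike in Section 9, we cannot discard the indicator $\mathbf 1_{B_n}$; we need that it costs nothing under the measure weighted by triangles. Let $\zeta_k=Q_g[e^{X_k}|Y_{k-1}]$, and let $Q'$ have density $\prod_ke^{X_k}/\zeta_k$ with respect to $Q_g$. Integrating vertices in the order $n,n-1,\dots$ shows that the density has mean $1$, and that on events depending on $Y_k$ it may be replaced by $\prod_{l\le k}e^{X_l}/\zeta_l$. Since $\zeta_k=\mathbb E_u[e^{t_k\cdot y_k+X_k}|Y_{k-1}]\,e^{-\sum_j\psi(t_{jk})}$,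 summing (8) over $k$ with (9) and $\sum t_{ij}^2\le Cn$ gives on $B_n$ (where all $B_{k-1}$ hold) $\sum_k\log\zeta_k\ge n(\frac{\alpha^2v^3}{12}-\omega_4(\varepsilon))$ for $n\ge n(\varepsilon)$. So
$$Q_g\big(e^{\frac\alpha nT(Y)}\mathbf 1_{B_n}\big)=Q'\Big(\prod_k\zeta_k\,\mathbf 1_{B_n}\Big)\ge e^{n(\alpha^2v^3/12-\omega_4(\varepsilon))}\,Q'(B_n).\tag{16}$$

**Step 3: $Q'(B_n)\to1$ uniformly in $g\in\Gamma$.** The sets are nested, so $B_n^c$ is the disjoint union of the events $B_{k-1}\cap B_k^c$, $1\le k\le n$. By Cauchy–Schwarz,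
$$Q'(B_{k-1}\cap B_k^c)\le\Big(Q_g\Big[\prod_{l\le k}\frac{e^{2X_l}}{\zeta_l^2}\mathbf 1_{B_{k-1}}\Big]\Big)^{1/2}Q_g(B_k^c)^{1/2}.$$

*First factor.* On $B_{l-1}$, Lemma 7.3 with $\lambda=2$ (upper bound) and $\lambda=1$ (lower bound), together with $V\le\alpha^2/64$, gives $Q_g[e^{2X_l}|Y_{l-1}]/\zeta_l^2\le e^{C(1+|t_l|^2)}$. Integrate out $l=k,k-1,\dots$ using $\mathbf 1_{B_{k-1}}\le\mathbf 1_{B_{l-1}}$. The first factor is at most $e^{Cn}$.

*Second factor.* Under $Q_g$, $Y_k=m+\mathsf Z_k$ with $m$ the mean. By (4), $\|m\|\le\|m\|_F\le\frac14(2\sum t_{ij}^2)^{1/2}\le C\sqrt n\le\varepsilon n/2$ for $n\ge n(\varepsilon)$. Take a $\frac14$-net of the unit sphere of $\mathbb R^k$ of cardinality at most $9^k$; then $\|\mathsf Z_k\|\le2\max_w|w^T\mathsf Z_kw|$ over the net. Write $w^T\mathsf Z_kw=\sum_{i<j}2w_iw_jz_{ij}$, where each $z_{ij}$ has range of length $1$ and $\sum_{i<j}4w_i^2w_j^2\le2$. Hoeffding's inequality gives $Q_g(|w^T\mathsf Z_kw|>\varepsilon n/4)\le2e^{-\varepsilon^2n^2/16}$,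 hence
$$Q_g(B_k^c)\le Q_g(\|\mathsf Z_k\|>\varepsilon n/2)\le2\cdot9^n\,e^{-\varepsilon^2n^2/16}.$$
Summing over $k$, $Q'(B_n^c)\le n\,e^{Cn}(2\cdot9^n)^{1/2}e^{-\varepsilon^2n^2/32}\to0$.

**Step 4: the Gaussian integral.** On $\Gamma$, $|t_{ij}|\le Cn^{-3/8}$, so by (4)
$$\sum\psi(t_{ij})\ge\tfrac12(v-Cn^{-3/8})\,a\big(1-\tfrac2n\big)|g|^2=\tfrac12\beta_n|g|^2,\qquad\beta_n\to s .$$
The weight $e^{\frac12\beta_n|g|^2}$ rescales the Gaussian:
$$\mathbb E_g[e^{\frac12\beta_n|g|^2}\mathbf 1_\Gamma]=(1-\beta_n)^{-(n-1)/2}\,\mathbb P\big((1-\beta_n)^{-1/2}g\in\Gamma\big).$$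
The probability tends to $1$. Each $g_i$ is centered Gaussian with variance at most $1$, so $\mathbb P(|g|_\infty>(1-\beta_n)^{1/2}n^{1/8})\le2n\,e^{-(1-\beta_n)n^{1/4}/2}\to0$. Also $|g|^2/n\to1$ in probability, while the second condition in $\Gamma$ reads $|g|^2/n\le\frac{2(1-\beta_n)}{1-s}\to2$.

Combining (15), (16), Step 3 and Step 4, the exponent per $n$ beyond $n(n-1)f$ is at least $-\frac{\alpha u^3}3-\frac{\alpha uv}2+\frac{\alpha^2v^3}{12}-\frac12\log(1-s)-C\varepsilon-\omega_4(\varepsilon)-o(1)$. This is (14). $\square$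

## 11. The expansion $\log Z_i(\varepsilon)=n(n-1)f+n\,c(u_i)+o(n)$

The bounds (11) and (14) have errors that vanish only as $\varepsilon\to0$. We remove them by shrinking $\varepsilon$, since shrinking changes $Z_i$ negligibly.

Let $4\varepsilon<u_2-u_1$. Then $B_1(\varepsilon),B_2(\varepsilon)$ are disjoint, because $|E_n/N-u_i|\le\varepsilon n/(n-1)\le2\varepsilon$ on $B_i(\varepsilon)$. For any small $\varepsilon'$, Lemma 6.2 gives $Z(1-e^{-\gamma(\varepsilon')n^2})\le Z_1(\varepsilon')+Z_2(\varepsilon')$, so by (11) $\log Z\le n(n-1)f+O(n)$. For $\varepsilon'<\varepsilon$, disjointness gives $B_i(\varepsilon)\setminus B_i(\varepsilon')\subset(B_1(\varepsilon')\cup B_2(\varepsilon'))^c$, so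
$$Z_i(\varepsilon')\le Z_i(\varepsilon)\le Z_i(\varepsilon')+e^{-\gamma(\varepsilon')n^2}Z .$$
By (14) the last term is negligible relative to $Z_i(\varepsilon')$. Apply (11) and (14) to $Z_i(\varepsilon')$ and let $\varepsilon'\to0$ after $n\to\infty$. This proves Theorem 1(a). $\square$

## 12. The sign of $\Delta$

We show $c(u_1)>c(u_2)$ at every point of $\mathcal M^{rs}$. Write $x=u_1$, $b=u_2$.

**Step 1: $x<\frac23<b$.** Let $w(u)=u^2(1-u)$. It increases on $(0,\frac23)$ and decreases on $(\frac23,1)$, with $w(\frac23)=\frac4{27}$. Since $L''(u)=\frac{2\alpha w(u)-1}{2u(1-u)}$ and $\alpha>\frac{27}8$, $L$ is strictly convex exactly on an interval $(r_1,r_2)\ni\frac23$ and strictly concave on $(0,r_1)$ and on $(r_2,1)$. Both maximizers have $L''<0$, and two maximizers cannot lie in the same interval of strict concavity.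

**Step 2: reduction to polynomials.** With $G(s)=-\frac12\log(1-s)-\frac s2$ we have $c(u)=-\frac{\alpha u^3}3+G(\alpha w(u))+\frac{\alpha^2v_u^3}{12}$. On $(0,\frac12)$, $0<G'(s)=\frac s{2(1-s)}<\frac12$. Since $\alpha w(x),\alpha w(b)\in(0,\frac12)$, $G(\alpha w(b))-G(\alpha w(x))\le\frac\alpha2\max(0,w(b)-w(x))$. Hence
$$\Delta\ge\alpha\min(P_0,Q_0)-\frac{\alpha^2}{12}(v_b^3-v_x^3),$$
$$P_0=\tfrac13(b^3-x^3),\qquad Q_0=P_0-\tfrac12(w(b)-w(x))=\tfrac56(b^3-x^3)-\tfrac12(b^2-x^2).$$

**Step 3: both polynomials are at least $(b-x)/27$.** First, $P_0\ge(b-x)\frac{b^2}3\ge\frac4{27}(b-x)$. Next, $Q_0=(b-x)F(x,b)$ with $F=\frac56(x^2+xb+b^2)-\frac12(x+b)$. For $b\ge\frac23$, $\partial_bF=\frac56(x+2b)-\frac12>0$, and $F(x,\frac23)=\frac56x^2+\frac x{18}+\frac1{27}\ge\frac1{27}$. So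
$$\Delta\ge\frac{\alpha(b-x)}{27}-\frac{\alpha^2}{12}(v_b^3-v_x^3).\tag{17}$$

**Step 4: the remaining term.** If $v_b\le v_x$, then (17) gives $\Delta>0$. If $v_b>v_x$, then $|x-\frac12|>|b-\frac12|$, because $v_u=\frac14-(u-\frac12)^2$. As $x<b$ and $b>\frac23$, this forces $x<1-b<\frac13$, so $b-x>\frac13$ and the first term of (17) exceeds $\frac\alpha{81}$. Moreover
$$\alpha^2v_b^3=\alpha\cdot\alpha w(b)\cdot b(1-b)^2\le\alpha\cdot\tfrac12\cdot\tfrac2{27}=\tfrac\alpha{27},$$
because $b\mapsto b(1-b)^2$ decreases on $[\frac13,1]$ and $b>\frac23$. So the subtracted term is at most $\frac\alpha{324}<\frac\alpha{81}$, and $\Delta>0$. This proves Theorem 1(b). $\square$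

## 13. The low-density phase wins on all of $\mathcal M^{rs}$

By Lemma 6.2 and disjointness, $Z=(Z_1(\varepsilon)+Z_2(\varepsilon))(1+o(1))$ for every small fixed $\varepsilon$. By Theorem 1(a) and (b),
$$\mathbb P_{n;\alpha,h}(B_2(\varepsilon))=\frac{Z_2(\varepsilon)}Z=e^{-n(\Delta+o(1))}\to0,\qquad\mathbb P_{n;\alpha,h}(B_1(\varepsilon))\to1 .$$
On $B_1(\varepsilon)$ we have $|6T_n/n^3-u_1^3|\le3\varepsilon+3/n$, and $\varepsilon$ is arbitrarily small, so $6T_n/n^3\to u_1^3$ in probability. This proves Theorem 1(c). The law in (2) puts mass $1-\kappa>0$ at $u_2^3\neq u_1^3$, so the conjecture is disproved at every $(\alpha,h)\in\mathcal M^{rs}$. $\blacksquare$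

## 14. A field shift of size $1/n$ restores coexistence

A change of $h$ by $\lambda/n$ changes the exponent by $\lambda E_n/n\approx\lambda u_in/2$ in phase $i$, which is of order $n$. It can therefore compensate $\Delta$. We now prove Theorem 2.

**Step 1: localization survives the shift.** Changing $h=q$ to $q+\lambda/n$ adds $\lambda E_n/n$ to $H$. This quantity lies in an interval of length at most $|\lambda|n/2$, so the density of $\mathbb P_{n;\alpha,q+\lambda/n}$ with respect to $\mathbb P_{n;\alpha,q}$ is at most $e^{|\lambda|n}$. By Lemma 6.2, for each $\varepsilon$ and $n$ large (depending on $\varepsilon$ only),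
$$\mathbb P_{n;\alpha,q+\lambda/n}\big((B_1(\varepsilon)\cup B_2(\varepsilon))^c\big)\le e^{|\lambda|n-\gamma(\varepsilon)n^2}.\tag{18}$$

**Step 2: shifted exponents.** On $B_i(\varepsilon')$, $|E_n-u_iN|\le\varepsilon'n^2/2$, so $|\lambda E_n/n-\lambda u_i(n-1)/2|\le|\lambda|\varepsilon'n/2$. Hence the partition function with parameter $q+\lambda/n$ restricted to $B_i(\varepsilon')$ is $Z_i(\varepsilon')e^{\lambda u_in/2+O(\varepsilon'n)+O(1)}$, with $Z_i(\varepsilon')$ taken at $h=q$. The full partition function is still $e^{n(n-1)f+O(n)}$, so by (18) passing from $B_i(\varepsilon)$ to $B_i(\varepsilon')$ costs a negligible amount, as in Section 11. Letting $\varepsilon'\to0$ after $n\to\infty$, for each small fixed $\varepsilon$ the restriction to $B_i(\varepsilon)$ has partition function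
$$\exp\big(n(n-1)f+n(c(u_i)+\lambda u_i/2)+o(n)\big).$$
The two rates coincide if and only if $\Delta=\lambda(u_2-u_1)/2$, that is, $\lambda=\lambda_c$. Phase $1$ dominates for $\lambda<\lambda_c$ and phase $2$ for $\lambda>\lambda_c$. With (18) and the bound on $|6T_n/n^3-u_i^3|$ in Lemma 6.2 this is the first claim.

**Step 3: tuning to any weights.** Fix $\varepsilon_0$ small. The map $\lambda\mapsto\mathbb P_{n;\alpha,q+\lambda/n}(B_2(\varepsilon_0))$ is continuous. For every $\eta>0$ it tends, as $n\to\infty$, to $0$ at $\lambda_c-\eta$ and to $1$ at $\lambda_c+\eta$. By the intermediate value theorem, for $n\ge n(\eta)$ the closed set of $\lambda$ at which it equals $1-\kappa'$ meets $[\lambda_c-\eta,\lambda_c+\eta]$. Let $\lambda_n$ be a point of this set closest to $\lambda_c$; then $\lambda_n\to\lambda_c$. Put $h_n=q+\lambda_n/n=q+\lambda_c/n+o(1/n)$.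

For each $\varepsilon'<\varepsilon_0$ the set $B_2(\varepsilon_0)\setminus B_2(\varepsilon')$ lies in $(B_1(\varepsilon')\cup B_2(\varepsilon'))^c$, whose probability under $\mathbb P_{n;\alpha,h_n}$ vanishes by (18), since $\lambda_n$ is bounded. So $\mathbb P_{n;\alpha,h_n}(B_2(\varepsilon'))\to1-\kappa'$ and, by (18) and disjointness, $\mathbb P_{n;\alpha,h_n}(B_1(\varepsilon'))\to\kappa'$, for every small $\varepsilon'$. On $B_i(\varepsilon')$, $6T_n/n^3$ is within $3\varepsilon'+3/n$ of $u_i^3$. Therefore $6T_n/n^3\xrightarrow{d}\kappa'\delta_{u_1^3}+(1-\kappa')\delta_{u_2^3}$ under $\mathbb P_{n;\alpha,h_n}$. $\blacksquare$
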